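# A retract that leaves the class of compacta generated by retractions

All spaces are compact and Hausdorff. We write $I=[-1,1]$, $I^-=[-1,0]$, $I^+=[0,1]$. Ordinals carry the order topology, limit ordinals are nonzero by convention, and "club" means closed and unbounded in $\omega_1$. The weight of a space is the least cardinality of a base.

## 1. Two whiskers, torn apart below $\omega_1$ and joined at $\omega_1$

Everything turns on one space:
$$Y=\{(t,\alpha,x)\in I\times[0,\omega_1]\times I^{\omega_1}:\ x_\beta=0\text{ for }\beta<\alpha,\quad |t|\,x_\beta=t\text{ for }\alpha\le\beta<\omega_1\}.$$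
For each $\beta<\omega_1$ the set $\{\alpha:\beta<\alpha\}=[\beta+1,\omega_1]$ is clopen in $[0,\omega_1]$, and on each of the two clopen pieces the condition at $\beta$ is closed. So $Y$ is closed in a compact space, hence compact. Let $\rho(t,\alpha,x)=t$ and $\lambda(t,\alpha,x)=\alpha$ be the first two coordinate maps.

Look at the slice $\lambda=\alpha$ for a fixed $\alpha<\omega_1$. If $t\neq0$, the condition $|t|x_\beta=t$ forces $x_\beta=\operatorname{sgn}t$ for every $\beta\ge\alpha$. If $t=0$, the coordinates $x_\beta$ with $\beta\ge\alpha$ are free. The slice is therefore a cube $I^{[\alpha,\omega_1)}$ at height $t=0$ with two whiskers: one, for $t<0$, attached at the corner where all free coordinates are $-1$, and one, for $t>0$, attached at the corner where all free coordinates are $+1$. In the slice $\lambda=\omega_1$ no coordinate is free and $x=0$. The cube has shrunk to a point, and the two whiskers form one arc.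

To name the whiskers, let $\sigma\in\{-,+\}$ and define $w^\sigma:I^\sigma\times[0,\omega_1]\to Y$ by $w^\sigma(t,\alpha)=(t,\alpha,x)$ with $x_\beta=0$ for $\beta<\alpha$ and $x_\beta=\sigma1$ for $\beta\ge\alpha$. The values lie in $Y$ since $|t|\cdot\sigma1=t$ for $t\in I^\sigma$. The coordinate $x_\beta$ depends only on whether $\alpha\le\beta$, a clopen condition, so $w^\sigma$ is continuous, and it is clearly injective. Write $v(t)=(t,\omega_1,0)$ and $u=v(0)$, and put $a_\alpha=w^-(0,\alpha)$, $b_\alpha=w^+(0,\alpha)$. We shall use the following three facts.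

* (i) If $z\in Y$, $\lambda(z)=\alpha<\omega_1$ and $\rho(z)=t\ne0$, then $z=w^\sigma(t,\alpha)$ with $\sigma$ the sign of $t$.
* (ii) If $\lambda(z)=\omega_1$, then $z=v(\rho(z))$. Thus $w^\sigma(t,\omega_1)=v(t)$ for $t\in I^\sigma$, and $a_{\omega_1}=b_{\omega_1}=u$.
* (iii) If $\alpha<\omega_1$, then $a_\alpha\ne b_\alpha$.

The space $Y$ has weight at most $\aleph_1$. It contains $w^-(\{-1\}\times[0,\omega_1])$, a copy of $\omega_1+1$, so its weight is exactly $\aleph_1$.

What is $Y$ for? It answers a question about how far one can get from metrizable compacta by taking limits of sequences of retractions. It will be a retract of a space obtained in this way, without being obtainable in this way itself.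

## 2. The class $\mathcal R$ and the two theorems

**Definition (retraction).** A continuous map $r:W\to Z$ is a retraction if $Z\subseteq W$ and $r\restriction Z=\mathrm{id}_Z$. Up to homeomorphism this is the same as a continuous surjection with a continuous right inverse, and we use the word in this sense. A space $Y$ is a retract of $X$ if there is a retraction of $X$ onto $Y$.

**Definition (continuous inverse sequence).** An inverse sequence $\{X_\xi,r^\eta_\xi,\xi\le\eta<\delta\}$, indexed by a limit ordinal $\delta$, consists of spaces $X_\xi$ and continuous bonding maps $r^\eta_\xi:X_\eta\to X_\xi$ with $r^\xi_\xi=\mathrm{id}$ and $r^\eta_\xi r^\zeta_\eta=r^\zeta_\xi$ for $\xi\le\eta\le\zeta<\delta$. It is continuous if for every limit ordinal $\gamma<\delta$ the space $X_\gamma$, with the maps $r^\gamma_\xi$ for $\xi<\gamma$, is the inverse limit of $\{X_\xi,r^\eta_\xi,\xi\le\eta<\gamma\}$.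

A sequence of length $\omega$ is automatically continuous.

**Definition (the classes).** $\mathcal R$ is the smallest class of compact spaces that contains all metrizable compacta and is closed under limits of continuous inverse sequences whose bonding maps are retractions. $\mathcal R_0$ is the class of metrizable compacta. $\mathcal R_1$ is the class of limits of continuous inverse sequences of metrizable compacta with retractions as bonding maps.

*Two examples.* The cube $I^{\omega_1}$ is in $\mathcal R_1$: it is the limit of the cubes $I^\delta$, $\delta<\omega_1$, under coordinate projections, with right inverses $x\mapsto(x,0,0,\dots)$. The space $[0,\omega_1]$ is also in $\mathcal R_1$: it is the limit of the countable, hence metrizable, spaces $[0,\delta]$, $\delta<\omega_1$, under $r^\eta_\delta(\alpha)=\min(\alpha,\delta)$, with the inclusions as right inverses. For continuity at a limit $\gamma\le\omega_1$, take a thread $(\alpha_\delta)_{\delta<\gamma}$, so that $\alpha_\delta=\min(\alpha_\eta,\delta)$ for $\delta\le\eta$. If some $\alpha_\delta<\delta$, then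 $\alpha_\eta=\alpha_\delta$ for all $\eta\ge\delta$, and the thread comes from $\alpha=\alpha_\delta$. Otherwise $\alpha_\delta=\delta$ for all $\delta$, and it comes from $\alpha=\gamma$. Different $\alpha\le\gamma$ clearly give different threads.

The question, from Wieslaw Kubis, "Compact spaces generated by retractions", arXiv:math/0511567 (2005), is this: **if $X\in\mathcal R$ and $Y$ is a retract of $X$, must $Y\in\mathcal R$?** The answer is no, in ZFC.

**Theorem A.** There are a compact $X$ of weight $\aleph_1$ and a retract $Y$ of $X$ such that $Y\notin\mathcal R$, while $X$ is the limit of an inverse sequence of length $\omega$, with retractions as bonding maps, of spaces from $\mathcal R_1$. In particular $X\in\mathcal R$.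

**Theorem B.** (1) $\mathcal R_0$ and $\mathcal R_1$ are stable under retractions. So no counterexample lies in $\mathcal R_0\cup\mathcal R_1$ or has countable weight. (2) For every cardinal $\kappa\ge\aleph_1$ there are a space in $\mathcal R$ of weight $\kappa$ and a retract of it, also of weight $\kappa$, which is not in $\mathcal R$.

We recall some standard facts about $\omega_1$.

* (C1) Countable subsets of $\omega_1$ are bounded, and countable intersections of clubs are clubs.
* (C2) If $A\subseteq\omega_1$ is unbounded, the limit ordinals $\delta<\omega_1$ with $\sup(A\cap\delta)=\delta$ form a club. If $A$ is contained in a closed set $T\subseteq\omega_1$, all these $\delta$ lie in $T$.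
* (C3) If $\varphi$ maps a subset of $\omega_1$ into $\omega_1$, the limit ordinals $\delta$ with $\varphi(\beta)<\delta$ for all $\beta<\delta$ in the domain form a club.
* (C4) If $T\subseteq\omega_1$ is unbounded and $g:T\cup\{\omega_1\}\to\mathbb R$ is continuous, then $g$ is constant on $\{\alpha\in T:\alpha\ge\alpha_0\}$ for some $\alpha_0<\omega_1$, with value $g(\omega_1)$. Indeed for each $n\ge1$ there is $\alpha_n<\omega_1$ with $|g(\alpha)-g(\omega_1)|<1/n$ for $\alpha\in T$, $\alpha\ge\alpha_n$. Take $\alpha_0=\sup_{n\ge1}\alpha_n$.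
* (C5) If $T\subseteq\omega_1$ is unbounded, then no metrizable space contains a copy of $T\cup\{\omega_1\}$: the point $\omega_1$ is in the closure of $T$, but by (C1) no sequence in $T$ converges to it.

Finally, $[0,\omega_1]$ is totally disconnected, since for $\alpha<\beta$ the clopen set $[0,\alpha]$ separates $\alpha$ from $\beta$.

## 3. The idempotents of a sequence of retractions

The purpose of this section is to replace an abstract sequence $(Z_\xi)$ by an increasing family of closed subsets $E_\xi$ of the limit, with retractions $e_\xi$ onto them that commute.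

Let $Z=\varprojlim\{Z_\xi,r^\eta_\xi,\xi\le\eta<\delta\}$ be the limit of a continuous inverse sequence whose bonding maps have right inverses, with projections $\pi_\xi:Z\to Z_\xi$. Restricting to a closed cofinal set of indices of order type $\operatorname{cf}\delta$, we may assume that $\delta=\kappa$ is an infinite regular cardinal. The restricted sequence has the same limit. It is still continuous because, at a limit point of a closed index set, the remaining indices are cofinal.

**Coherent right inverses.** Choose right inverses $s^{\xi+1}_\xi$ of all $r^{\xi+1}_\xi$. We define right inverses $s^\eta_\xi:Z_\xi\to Z_\eta$ of $r^\eta_\xi$ for all $\xi\le\eta$ such that $s^\eta_\xi=s^\eta_\zeta s^\zeta_\xi$ for $\xi\le\zeta\le\eta$, by induction on $\eta$. Put $s^\eta_\eta=\mathrm{id}$. At a successor put $s^{\eta+1}_\xi=s^{\eta+1}_\eta s^\eta_\xi$ for $\xi\le\eta$. This is a right inverse since $r^{\eta+1}_\xi s^{\eta+1}_\xi=r^\eta_\xi\,r^{\eta+1}_\eta s^{\eta+1}_\eta\, s^\eta_\xi=\mathrm{id}$, and $s^{\eta+1}_\zeta s^\zeta_\xi=s^{\eta+1}_\eta s^\eta_\zeta s^\zeta_\xi=s^{\eta+1}_\xi$.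 Now let $\eta$ be a limit and $\xi<\eta$. The maps $s^\zeta_\xi$, $\xi\le\zeta<\eta$, are compatible:
$$r^{\zeta'}_\zeta s^{\zeta'}_\xi=r^{\zeta'}_\zeta s^{\zeta'}_\zeta s^\zeta_\xi=s^\zeta_\xi\qquad(\xi\le\zeta\le\zeta'<\eta).$$
Since $Z_\eta$ is the limit of $(Z_\zeta)_{\zeta<\eta}$, there is a unique continuous $s^\eta_\xi:Z_\xi\to Z_\eta$ with $r^\eta_\zeta s^\eta_\xi=s^\zeta_\xi$ for $\xi\le\zeta<\eta$. The case $\zeta=\xi$ says that it is a right inverse. It is coherent: for $\zeta\le\zeta'<\eta$ we have $r^\eta_{\zeta'}s^\eta_\zeta s^\zeta_\xi=s^{\zeta'}_\zeta s^\zeta_\xi=s^{\zeta'}_\xi=r^\eta_{\zeta'}s^\eta_\xi$, and the maps $r^\eta_{\zeta'}$ separate the points of $Z_\eta$.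

Doing the limit step once more for $Z$ itself, we get right inverses $s_\xi:Z_\xi\to Z$ of $\pi_\xi$ with $\pi_\eta s_\xi=s^\eta_\xi$ and $s_\xi=s_\eta s^\eta_\xi$ for $\xi\le\eta$. Put
$$e_\xi=s_\xi\pi_\xi:Z\to Z,\qquad E_\xi=e_\xi(Z)=s_\xi(Z_\xi)\cong Z_\xi .$$

**Lemma 1.**

* (P1) $e_\xi$ is idempotent with image $E_\xi$. For $\xi\le\eta$: $e_\xi e_\eta=e_\xi=e_\eta e_\xi$, $\pi_\xi e_\eta=\pi_\xi$ and $E_\xi\subseteq E_\eta$.
* (P2) For every $f\in C(Z)$ and $\varepsilon>0$ there is $\xi$ with $\|fe_\eta-f\|<\varepsilon$ for all $\eta\ge\xi$. Hence if $U\subseteq Z$ is clopen, then $e_\eta^{-1}(U)=U$ for all large $\eta$. If $\kappa>\omega$, then for countably many $f_n\in C(Z)$ there is $\xi$ with $f_ne_\eta=f_n$ for all $n$ and all $\eta\ge\xi$. Also $\bigcup_\xi E_\xi$ is dense in $Z$.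
* (P3) If $\gamma<\kappa$ is a limit and $z\neq z'$ are in $E_\gamma$, then $e_\xi(z)\ne e_\xi(z')$ for some $\xi<\gamma$, and hence for all larger $\xi<\gamma$.

**Proof of (P1).** For $\xi\le\eta$, $\pi_\xi e_\eta=r^\eta_\xi\pi_\eta s_\eta\pi_\eta=r^\eta_\xi\pi_\eta=\pi_\xi$. Applying $s_\xi$ gives $e_\xi e_\eta=e_\xi$; the case $\eta=\xi$ is idempotence. Also $e_\eta e_\xi=s_\eta\pi_\eta s_\xi\pi_\xi=s_\eta s^\eta_\xi\pi_\xi=s_\xi\pi_\xi=e_\xi$, and this gives $E_\xi\subseteq E_\eta$.

**Proof of (P2).** The functions $g\pi_\xi$ with $g\in C(Z_\xi)$ form a subalgebra of $C(Z)$ which contains the constants and separates points. By Stone–Weierstrass some $g\pi_\xi$ satisfies $\|f-g\pi_\xi\|<\varepsilon/2$. For $\eta\ge\xi$ we have $g\pi_\xi e_\eta=g\pi_\xi$, so $\|fe_\eta-f\|\le\|(f-g\pi_\xi)e_\eta\|+\|g\pi_\xi-f\|<\varepsilon$. For a clopen $U$ take $f=1_U$ and $\varepsilon=1$: the functions $1_Ue_\eta$ and $1_U$ have values in $\{0,1\}$ and differ by less than $1$, so they agree. If $\kappa>\omega$ is regular, take the supremum of the countably many $\xi$ obtained for $f_n$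 and $\varepsilon=1/m$; it is below $\kappa$. For density, let $V\neq\emptyset$ be open and let $f\in C(Z)$ vanish off $V$ and take the value $1$ somewhere. If $V$ missed all $E_\xi$, then $fe_\eta=0$ and $\|fe_\eta-f\|\ge1$ for all $\eta$, contradicting the first part.

**Proof of (P3).** Write $z=s_\gamma(p)$, $z'=s_\gamma(p')$ with $p\ne p'$ in $Z_\gamma$. As $Z_\gamma$ is the limit of $(Z_\xi)_{\xi<\gamma}$, there is $\xi<\gamma$ with $r^\gamma_\xi(p)\neq r^\gamma_\xi(p')$. Since $\pi_\xi s_\gamma=r^\gamma_\xi\pi_\gamma s_\gamma=r^\gamma_\xi$, this says $\pi_\xi(z)\ne\pi_\xi(z')$, and $s_\xi$ is injective, so $e_\xi(z)\neq e_\xi(z')$. For $\xi\le\xi'<\gamma$ use $e_\xi=e_\xi e_{\xi'}$. $\square$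

Note the contrast inside (P2), which governs all that follows. For $\kappa=\omega$ the maps $e_\eta$ only approximate the identity on a given function. For uncountable $\kappa$ they eventually preserve the function exactly.

## 4. Metrizable pieces: $\mathcal R_1$ is stable under retractions

The sensible first approach to the question is to push the sequence for $X$ through the retraction. We carry this out for $\mathcal R_1$, where it works, and so prove Theorem B(1).

**Proof of Theorem B(1).** Retracts of metrizable compacta are metrizable, so $\mathcal R_0$ is stable. Compacta of countable weight are metrizable, so they lie in $\mathcal R_0$. Constant sequences give $\mathcal R_0\subseteq\mathcal R_1$. Now let $X=\varprojlim_{\xi<\kappa}X_\xi\in\mathcal R_1$ with $\kappa$ regular and $X_\xi$ metrizable, and take $e_\xi,s_\xi,\pi_\xi,E_\xi$ from Section 3.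

**Length $\omega$.** If $\kappa=\omega$, then $X$ embeds in a countable product of metrizable spaces and is metrizable.

**Length above $\omega_1$.** If $\kappa>\omega_1$, we show that $(E_\xi)$ is eventually constant. Otherwise for each $\xi$ there is $\eta>\xi$ with $E_\eta\supsetneq E_\xi$. Recursively, taking suprema at limits, we choose an increasing sequence $(\xi_i)_{i<\omega_1}$ with $E_{\xi_{i+1}}\supsetneq E_{\xi_i}$ for all $i$. Then $\gamma=\sup_i\xi_i<\kappa$, and $E_\gamma\cong X_\gamma$ has a countable base. Pick $x_i\in E_{\xi_{i+1}}\setminus E_{\xi_i}$ and a member $B_i\ni x_i$ of this base with $B_i\cap E_{\xi_i}=\emptyset$. If $i<j$, then $x_i\in E_{\xi_{i+1}}\subseteq E_{\xi_j}$, so $x_i\in B_i\setminus B_j$. So the base has uncountably many members, a contradiction. Hence $\bigcup_\xi E_\xi$ equals some $E_\xi$, which is closed and, by (P2), dense. So $X=E_\xi$ is metrizable.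

**Length $\omega_1$.** Let $\kappa=\omega_1$, and let $f:X\to X$ be a continuous idempotent with $f(X)=Y'$; every retract of $X$ is homeomorphic to such a $Y'$. First we find many stages compatible with $f$. For $\xi<\omega_1$ let $\{g_n\}\subseteq C(X_\xi)$ be countable and separate points; such a family exists since $X_\xi$ is metrizable. Applying (P2) to the functions $g_n\pi_\xi f$ we get $\eta(\xi)<\omega_1$ with
$$\pi_\xi fe_\eta=\pi_\xi f\qquad\text{for all }\eta\ge\eta(\xi).\tag{1}$$
Let $D$ be the club of limit ordinals $\gamma$ with $\eta(\xi)<\gamma$ for all $\xi<\gamma$. For $\gamma\in D$ we have $r^\gamma_\xi\pi_\gamma fe_\gamma=\pi_\xi fe_\gamma=\pi_\xi f=r^\gamma_\xi\pi_\gamma f$ for all $\xi<\gamma$. As $X_\gamma=\varprojlim_{\xi<\gamma}X_\xi$, it follows that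
$$\pi_\gamma fe_\gamma=\pi_\gamma f\qquad(\gamma\in D).\tag{2}$$

Next we push the sequence forward. Put $Y'_\gamma=\pi_\gamma(Y')$ for $\gamma\in D$, with the restricted bonding maps. These are metrizable compacta. The sequence, indexed by $D$ (of order type $\omega_1$), is continuous with limit $Y'$. Indeed, let $\gamma$ be a limit point of $D$ below $\omega_1$, or $\gamma=\omega_1$; in the latter case read $X$, $Y'$, $\mathrm{id}$ for $X_\gamma$, $Y'_\gamma$, $\pi_\gamma$. The canonical map from $Y'_\gamma$ to the limit of $(Y'_\xi)_{\xi\in D\cap\gamma}$ is injective, since $D\cap\gamma$ is cofinal in $\gamma$ and $X_\gamma=\varprojlim_{\xi<\gamma}X_\xi$. It is onto: given a thread $(p_\xi)$ with $p_\xi\in Y'_\xi$, the sets $Y'\cap\pi_\xi^{-1}(p_\xi)$ are nonempty, compact and decreasing, and for any $y$ in their intersection $\pi_\gamma(y)$ induces the thread.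

Finally we give right inverses. For $\xi<\eta$ in $D$ the map $p\mapsto\pi_\eta fs_\xi(p)$ takes $Y'_\xi$ into $\pi_\eta(Y')=Y'_\eta$. If $p=\pi_\xi(y)$ with $y\in Y'$, then by (2)
$$r^\eta_\xi\pi_\eta fs_\xi(p)=\pi_\xi fs_\xi\pi_\xi(y)=\pi_\xi fe_\xi(y)=\pi_\xi f(y)=\pi_\xi(y)=p .$$
So the bonding maps are retractions, and $Y'\in\mathcal R_1$. $\square$

The argument rests on (1): an exact equality at some stage. It used that the length is uncountable and that countably many functions separate the points of $X_\xi$. For a sequence of length $\omega$ of nonmetrizable pieces, (P2) gives only approximate equalities. This is where we shall place the counterexample, and at the end of Section 6 we check that (1) really fails there.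

## 5. Truncating $Y$: what breaks at a limit ordinal

What happens if we try to put $Y$ itself into $\mathcal R_1$? The natural attempt imitates $[0,\omega_1]=\varprojlim[0,\delta]$. For $\delta\le\omega_1$ let $Y^\delta$ be the set of $(t,\alpha,x)\in I\times[0,\delta]\times I^\delta$ with $x_\beta=0$ for $\beta<\alpha$ and $|t|x_\beta=t$ for $\alpha\le\beta<\delta$, and let $r^\eta_\delta(t,\alpha,x)=(t,\min(\alpha,\delta),x\restriction\delta)$. Do these maps have right inverses?

**Remark 2.** If $\delta<\omega_1$ is a limit ordinal, then $r^{\delta+1}_\delta:Y^{\delta+1}\to Y^\delta$ has no continuous right inverse.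

**Proof.** Suppose $j$ is one. If $q\in Y^\delta$ has second coordinate $\alpha<\delta$, then the second coordinate $\alpha'$ of $j(q)$ satisfies $\min(\alpha',\delta)=\alpha<\delta$, so $\alpha'=\alpha$. For $t\ne0$ the point $(t,\delta,0)$ of $Y^\delta$ is the limit, as $\alpha\to\delta$ from below, of the points $(t,\alpha,x^\alpha)$ with $x^\alpha_\beta=0$ for $\beta<\alpha$ and $x^\alpha_\beta=\operatorname{sgn}t$ for $\alpha\le\beta<\delta$. So the second coordinate of $j(t,\delta,0)$ is $\delta$ for $t\neq0$. Hence the last coordinate $x_\delta$ of $j(t,\delta,0)$ is subject to $|t|x_\delta=t$, that is, $x_\delta=\operatorname{sgn}t$ for all $t\neq0$. This is not continuous at $t=0$. $\square$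

The obstacle is the jump of $\operatorname{sgn}t$ at $0$. It disappears if we relax the condition near $t=0$. For $\varepsilon>0$ let $\theta(\ell)=\operatorname{sgn}(\ell)\max(|\ell|-\varepsilon,0)$, and require only $|\theta(t)|x_\beta=\theta(t)$. Then $x_\beta$ is free for $|t|\le\varepsilon$, and one can fill in new coordinates by the continuous function $\operatorname{sgn}(t)\min(1,|t|/\varepsilon)$. The relaxed spaces decrease to $Y$ as $\varepsilon\to0$, but an intersection is not a limit of retractions: for $\varepsilon'<\varepsilon\le1$ the inclusion of the space for $\varepsilon'$ into the space for $\varepsilon$ is not onto, since $(\varepsilon,0,0)$ lies only in the larger one. We need maps forgetting information, with right inverses. The way out is to remember a whole history $\ell_0,\ell_1,\ell_2,\dots$ of heights, each allowed to be slightly closer to $0$ than the one before. Whenever the next condition might be too strong, one can lower $\ell$ by the current threshold.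

## 6. Soft thresholds: a space $X\in\mathcal R$ that retracts onto $Y$

Let $\varepsilon_k=2^{-k}$ and $\theta_k(\ell)=\operatorname{sgn}(\ell)\max(|\ell|-\varepsilon_k,0)$ for $\ell\in I$; this is continuous. Let $P_n$ be the set of $(\ell_0,\dots,\ell_n)\in I^{n+1}$ such that for each $k<n$ the number $\ell_{k+1}$ lies in the closed segment with ends $\theta_k(\ell_k)$ and $\ell_k$. It is closed. On $P_n$, if $\ell_0\ge0$ then all $\ell_k\ge0$ and they are non-increasing; symmetrically if $\ell_0\le0$. In particular, if $\ell_k\ne0$ then $\ell_0$ has the same sign as $\ell_k$. Also $|\ell_{k+1}-\ell_k|\le\varepsilon_k$.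

For $\delta\le\omega_1$ let $X_n^\delta$ be the set of $(\ell,\alpha,x)\in P_n\times[0,\delta]\times I^\delta$ with

* (a) $x_\beta=0$ for $\beta<\alpha$;
* (b) $|\theta_k(\ell_k)|\,x_\beta=\theta_k(\ell_k)$ whenever $\alpha\le\beta<\delta$ and $k\le n$.

Condition (b) says: if $\theta_k(\ell_k)\ne0$ for some $k\le n$, then $x_\beta=\operatorname{sgn}\ell_k$ for $\beta\ge\alpha$. As for $Y$, the space $X_n^\delta$ is compact. It is metrizable if $\delta<\omega_1$, because then $[0,\delta]$ and $I^\delta$ are. Put $X_n=X_n^{\omega_1}$.

**Step 1: $X_n$ is the limit of the $X_n^\delta$.** This step sets up the sequence. For $\delta\le\eta\le\omega_1$ let $r^\eta_\delta(\ell,\alpha,x)=(\ell,\min(\alpha,\delta),x\restriction\delta)$. The value lies in $X_n^\delta$: if $\alpha\le\delta$ this is clear, and if $\alpha>\delta$ then $x\restriction\delta=0$ and (b) is vacuous. The maps are continuous and compose correctly. Let $\gamma\le\omega_1$ be a limit, and consider the canonical map from $X_n^\gamma$ to $\varprojlim_{\delta<\gamma}X_n^\delta$. It is injective, since $\alpha\le\gamma$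 is determined by the numbers $\min(\alpha,\delta)$, $\delta<\gamma$. It is onto: let $(\ell,\alpha_\delta,x^\delta)_{\delta<\gamma}$ be a thread. As shown for $[0,\omega_1]$ in Section 2, there is $\alpha\le\gamma$ with $\alpha_\delta=\min(\alpha,\delta)$ for all $\delta<\gamma$. Let $x=\bigcup_\delta x^\delta$. To check (a) and (b) for $(\ell,\alpha,x)$ at $\beta<\gamma$, look at stage $\delta=\beta+1<\gamma$. If $\beta<\alpha$, then $\beta<\min(\alpha,\delta)=\alpha_\delta$ and $x_\beta=0$. If $\alpha\le\beta$, then $\alpha_\delta=\alpha\le\beta<\delta$ and (b) at stage $\delta$ is what we want. A continuous bijection of compact Hausdorff spaces is a homeomorphism. So the sequence is continuous, and the case $\gamma=\omega_1$ gives $X_n=\varprojlim_{\delta<\omega_1}X_n^\delta$.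

**Step 2: right inverses, so $X_n\in\mathcal R_1$.** Here the relaxed condition pays off. On $P_n$ put
$$h(\ell)=\operatorname{sgn}(\ell_0)\max_{k\le n}\min(1,|\ell_k|/\varepsilon_k).$$
On the closed set $\{\ell_0\ge0\}$ this is the formula with $\operatorname{sgn}(\ell_0)$ replaced by $+1$, and on $\{\ell_0\le0\}$ with $-1$; both give $0$ on $\{\ell_0=0\}$, where all $\ell_k=0$. So $h$ is continuous. Moreover,
$$|\theta_k(\ell_k)|\,h(\ell)=\theta_k(\ell_k)\qquad(k\le n).\tag{3}$$
This is trivial if $\theta_k(\ell_k)=0$. Otherwise $|\ell_k|>\varepsilon_k$, so the maximum is $1$ and $h(\ell)=\operatorname{sgn}(\ell_0)=\operatorname{sgn}(\ell_k)$, which gives (3).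

For $\delta\le\eta$ send $(\ell,\alpha,x)\in X_n^\delta$ to $(\ell,\alpha,x')$, where $x'$ extends $x$ by the constant value $h(\ell)$ on $[\delta,\eta)$. Since $\alpha\le\delta$, condition (a) concerns only $x$, and (b) at $\beta\ge\delta$ is (3). So this is a continuous map $X_n^\delta\to X_n^\eta$, and it is a right inverse of $r^\eta_\delta$ since $\min(\alpha,\delta)=\alpha$. Thus $X_n\in\mathcal R_1$.

**Step 3: the sequence $(X_n)$ has retractions as bonding maps.** Let $X_{n+1}\to X_n$ forget $\ell_{n+1}$. We claim that
$$(\ell_0,\dots,\ell_n,\alpha,x)\mapsto(\ell_0,\dots,\ell_n,\theta_n(\ell_n),\alpha,x)$$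
is a right inverse. The new tuple is in $P_{n+1}$, since $\theta_n(\ell_n)$ is an end of the allowed segment. Condition (b) for $k=n+1$ must be checked only if $\theta_{n+1}(\theta_n(\ell_n))\neq0$. Then this number has the sign of $\theta_n(\ell_n)\ne0$, and (b) for $k=n$ gives $x_\beta=\operatorname{sgn}\theta_n(\ell_n)$ for $\beta\ge\alpha$, so (b) holds for $k=n+1$.

Let $X=\varprojlim X_n$. Since each $X_n\in\mathcal R_1$, we have $X\in\mathcal R$. The points of $X$ are the triples $((\ell_k)_{k<\omega},\alpha,x)$ all of whose truncations satisfy the conditions above. So $X$ embeds in $I^\omega\times[0,\omega_1]\times I^{\omega_1}$ and has weight at most $\aleph_1$.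

**Step 4: $X$ retracts onto $Y$.** For a point of $X$ we have $|\ell_{k+1}-\ell_k|\le2^{-k}$, so $\ell_\infty=\lim\ell_k$ exists and the convergence is uniform on $X$. Hence $e((\ell_k),\alpha,x)=(\ell_\infty,\alpha,x)$ is continuous. Its values lie in $Y$: if $\ell_\infty\ne0$, then, as the $|\ell_k|$ are non-increasing and the sign is constant, $|\ell_k|\ge|\ell_\infty|>\varepsilon_k$ for large $k$ and $\ell_k$ has the sign of $\ell_\infty$. So $\theta_k(\ell_k)\ne0$, and (b) gives $x_\beta=\operatorname{sgn}\ell_\infty$ for $\beta\ge\alpha$. If $\ell_\infty=0$ there is nothing to check beyond (a).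

Conversely let $i(t,\alpha,x)=((t,t,t,\dots),\alpha,x)$ for $(t,\alpha,x)\in Y$. The value lies in $X$: $t$ is an end of the segment between $\theta_k(t)$ and $t$, and if $\theta_k(t)\ne0$ then $t\neq0$ and $x_\beta=\operatorname{sgn}t=\operatorname{sgn}\theta_k(t)$ for $\beta\ge\alpha$. Clearly $i$ is continuous and $e\circ i=\mathrm{id}_Y$. So $Y$ is a retract of $X$. Since $Y$ embeds in $X$, the weight of $X$ is exactly $\aleph_1$.

**Remark 3 (equality (1) fails for $X$).** Let $f=i\circ e:X\to X$, and let $e_n:X\to X$ be the idempotents of the sequence $(X_n)$ with the right inverses of Step 3. So $e_n$ keeps $\ell_0,\dots,\ell_n,\alpha,x$ and continues by $\ell_{k+1}=\theta_k(\ell_k)$ for $k\ge n$. Take $q=i(1,0,(1)_{\beta<\omega_1})$. Then $f(q)=q$ has $\ell_0=1$. In $e_n(q)$ the sequence starts with $\ell_n=1$. For $n\ge1$ it continues by $\ell_k=1-2^{1-n}+2^{1-k}$ for $k\ge n$, because this number is at least $2^{-k}$ and so $\theta_k$ subtracts exactly $2^{-k}$. Thus $f(e_n(q))$ has $\ell_0=1-2^{1-n}$. For $n=0$ we have $\theta_0(1)=0$, and $f(e_0(q))$ has $\ell_0=0$.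 In no case does $\pi_0fe_n(q)$ equal $\pi_0f(q)$.

## 7. A toy computation on $[0,\omega_1]$: the top point cannot be pinned

Before proving $Y\notin\mathcal R$ we isolate one ingredient, in the space $[0,\omega_1]$. In the standard sequence of Section 2, $e_\delta(\alpha)=\min(\alpha,\delta)$ moves the top point $\omega_1$. Could one find retractions with metrizable images that all fix it?

**Remark 4.** Let $[0,\omega_1]$ be the limit of a continuous sequence of length $\omega_1$ of metrizable compacta with retractions as bonding maps, with $e_\xi,E_\xi$ as in Section 3. Then it is not the case that $e_\xi(\omega_1)=\omega_1$ for all large $\xi$.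

**Proof.** Suppose $e_\xi(\omega_1)=\omega_1$ for $\xi\ge\xi_1$. For such $\xi$, $E_\xi$ is closed and metrizable, so by (C5) $E_\xi\cap\omega_1$ is bounded and $\omega_1$ is isolated in $E_\xi$. Hence $e_\xi^{-1}(\omega_1)$ is clopen, and there is $\alpha(\xi)<\omega_1$ with $e_\xi(\alpha)=\omega_1$ for $\alpha\ge\alpha(\xi)$. On the other hand, by (P2) applied to the countably many clopen sets $[0,\beta]$, $\beta\le\alpha$, for each $\alpha<\omega_1$ there is $\xi(\alpha)<\omega_1$ with $e_{\xi(\alpha)}(\alpha)=\alpha$, so $\alpha\in E_{\xi(\alpha)}$. By (C3) choose a limit $\delta>\xi_1$ with $\xi(\alpha)<\delta$ for $\alpha<\delta$ and $\alpha(\xi)<\delta$ for $\xi_1\le\xi<\delta$. Then $E_\delta$ contains all $\alpha<\delta$, hence $\delta$, and it contains $\omega_1$. By (P3) there is $\xi$ with $\xi_1\le\xi<\delta$ and $e_\xi(\delta)\neq e_\xi(\omega_1)=\omega_1$. But $\delta\ge\alpha(\xi)$, so $e_\xi(\delta)=\omega_1$, a contradiction. $\square$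

The space $Y$ is built to force such pinning. For sequences of length $\omega_1$, the map $e_\xi$ eventually preserves $\rho$ exactly. If it moved the arc over $\omega_1$ to some level $\nu<\omega_1$, it would tear the arc at $t=0$, because $a_\nu\neq b_\nu$. So the arc stays. Pieces of a sequence in $\mathcal R$ need not be metrizable, so pinning alone gives no contradiction: a piece may contain uncountably many whiskers. What we show is that some piece contains uncountably many whiskers *of both signs*, and so is as complicated as $Y$.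

## 8. Bad sets, and why $Y\notin\mathcal R$

**Definition (bad set).** A closed set $Z\subseteq Y$ is bad if there are $c\in(0,1]$ and an uncountable $T\subseteq\omega_1$ such that $w^-(t,\alpha)\in Z$ for $-c\le t<0$, $\alpha\in T$, and $w^+(t,\alpha)\in Z$ for $0<t\le c$, $\alpha\in T$.

For instance, $Y$ is bad with $c=1$, $T=\omega_1$. Since $Z$ is closed and $w^\pm$ are continuous, we may replace $T$ by its closure in $\omega_1$, so we always assume that $T$ is a club. With $T^*=T\cup\{\omega_1\}$, continuity also gives $w^-([-c,0]\times T^*)\cup w^+([0,c]\times T^*)\subseteq Z$. A bad $Z$ contains $w^-(\{-c\}\times T^*)\cong T^*$, so by (C5) it is not metrizable.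

**Main Lemma 5.** Let a bad $Z\subseteq Y$ be (homeomorphic to) the limit of a continuous inverse sequence of compacta $Z_\xi$ with retractions as bonding maps. Then some $Z_\xi$ is homeomorphic to a bad set.

**Theorem A follows.** The class of compacta not homeomorphic to any bad set contains all metrizable compacta. By Lemma 5 it is closed under limits of continuous inverse sequences of retractions. Hence it contains $\mathcal R$. As $Y$ is bad, $Y\notin\mathcal R$. Together with Section 6 this proves Theorem A.

The rest of this section proves Lemma 5. Apply Section 3 with $\kappa$ regular, so that $Z_\xi\cong E_\xi\subseteq Z\subseteq Y$. We show that some $E_\xi$ is bad. Let $c,T$ witness that $Z$ is bad. For $\alpha<\omega_1$ let $U_\alpha=\{z\in Z:\lambda(z)\le\alpha\}$, which is clopen in $Z$.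

**The level maps.** For $\alpha\in T^*$, the set $\lambda e_\xi w^-([-c,0]\times\{\alpha\})$ is a connected subset of the totally disconnected space $[0,\omega_1]$, hence a single point $\mu^-_\xi(\alpha)$. Likewise $\lambda e_\xi w^+([0,c]\times\{\alpha\})=\{\mu^+_\xi(\alpha)\}$. So $e_\xi$ moves a whole whisker at level $\alpha$ to one level. The maps $\mu^\pm_\xi:T^*\to[0,\omega_1]$ are continuous, since $\mu^\pm_\xi(\alpha)=\lambda e_\xi w^\pm(\pm c,\alpha)$.

### Case $\kappa\ne\omega_1$: one stage respects uncountably many levels

**Step 1: choosing the stage.** By (P2) fix $\xi_0$ with $|\rho e_\xi-\rho|<c/2$ on $Z$ for $\xi\ge\xi_0$. For each $\alpha<\omega_1$ there is $\xi(\alpha)\ge\xi_0$ with $e_\eta^{-1}(U_\alpha)=U_\alpha$ for all $\eta\ge\xi(\alpha)$. If $\kappa=\omega$, some $\xi$ equals $\xi(\alpha)$ for uncountably many $\alpha$. If $\kappa>\omega_1$, then $\xi=\sup_\alpha\xi(\alpha)<\kappa$ by regularity. In both cases there are $\xi\ge\xi_0$ and an uncountable $\Gamma\subseteq\omega_1$ with $e_\xi^{-1}(U_\gamma)=U_\gamma$ for all $\gamma\in\Gamma$. Write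 $e=e_\xi$ and $\mu^\pm=\mu_\xi^\pm$. For $\alpha\in T^*$ and $\gamma\in\Gamma$ we have $w^\pm(t,\alpha)\in U_\gamma$ iff $\alpha\le\gamma$, and $e(w^\pm(t,\alpha))\in U_\gamma$ iff $\mu^\pm(\alpha)\le\gamma$. Hence
$$\alpha\le\gamma\iff\mu^\pm(\alpha)\le\gamma .\tag{4}$$

**Step 2: many levels are fixed.** Let $C$ be the set of limit ordinals $\delta<\omega_1$ with $\sup(T\cap\delta)=\delta=\sup(\Gamma\cap\delta)$. By (C1) and (C2), $C$ is a club and $C\subseteq T$. We claim $\mu^\pm(\delta)=\delta$ for $\delta\in C$. By (4), $\mu^\pm(\delta)>\gamma$ for every $\gamma\in\Gamma\cap\delta$, so $\mu^\pm(\delta)\ge\delta$. If $\alpha\in T\cap\delta$, pick $\gamma\in\Gamma$ with $\alpha\le\gamma<\delta$; then $\mu^\pm(\alpha)\le\gamma<\delta$ by (4). As $\delta$ is a limit point of $T\cap\delta$, continuity gives $\mu^\pm(\delta)\le\delta$.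

**Step 3: the images of the two whiskers meet in height.** The map $e$ need not preserve $\rho$, so a gap in height could arise between the images of the two whiskers at level $\delta$. The common endpoint $u$ excludes this. The functions $\alpha\mapsto\rho(e(a_\alpha))$ and $\alpha\mapsto\rho(e(b_\alpha))$ are continuous on $T^*$ with the same value $\tau=\rho(e(u))$ at $\omega_1$. By (C4) there is $\alpha_0<\omega_1$ such that both equal $\tau$ for all $\alpha\in T$ with $\alpha\ge\alpha_0$.

**Step 4: $E_\xi$ is bad.** Let $\delta\in C$, $\delta\ge\alpha_0$. The set $\rho\,e\,w^-([-c,0]\times\{\delta\})$ is an interval containing $\tau=\rho(e(a_\delta))$ and the number $\rho(e(w^-(-c,\delta)))<-c/2$. The set $\rho\,e\,w^+([0,c]\times\{\delta\})$ is an interval containing $\tau=\rho(e(b_\delta))$ and a number $>c/2$. The two intervals share $\tau$, so their union is an interval, and it contains $[-c/2,c/2]$. At all the points of $E_\xi$ involved, $\lambda=\mu^\pm(\delta)=\delta$. So for each $t_0$ with $0<|t_0|\le c/2$ there is $z\in E_\xi$ with $\lambda(z)=\delta$ and $\rho(z)=t_0$,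 and by (i) $z=w^{\operatorname{sgn}t_0}(t_0,\delta)$. Thus $E_\xi$ is bad, witnessed by $c/2$ and $\{\delta\in C:\delta\ge\alpha_0\}$.

### Case $\kappa=\omega_1$: pinning the arc over $\omega_1$

Now the supremum of the $\xi(\alpha)$ may be $\omega_1$, and the choice of a single stage in the previous case is lost. In exchange, $\kappa>\omega$ is regular, so (P2) gives exact preservation of $\rho$: there is $\xi_1<\omega_1$ with
$$\rho\circ e_\xi=\rho\ \text{ on }Z\quad\text{for all }\xi\ge\xi_1.\tag{5}$$

**Step 1: the arc is fixed.** We show that $e_\xi(v(t))=v(t)$ for $|t|\le c$ and $\xi\ge\xi_1$. The arc $\{v(t):|t|\le c\}\subseteq Z$ is connected, so $\lambda e_\xi$ has a constant value $\nu$ on it. Suppose $\nu<\omega_1$. By (5) and (i), $e_\xi(v(t))=w^-(t,\nu)$ for $t<0$ and $e_\xi(v(t))=w^+(t,\nu)$ for $t>0$. Letting $t\to0$ from both sides gives $a_\nu=e_\xi(u)=b_\nu$, which contradicts (iii). So $\nu=\omega_1$, and (5) and (ii) give the claim. In particular $\mu^\pm_\xi(\omega_1)=\omega_1$ for $\xi\ge\xi_1$.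

**Step 2: $e_\xi$ acts on whiskers by shifting the level.** Call $t$ admissible for $\sigma$ if $|t|\le c$ and $t\in I^\sigma$. For $\xi\ge\xi_1$, $\sigma\in\{-,+\}$, $\alpha\in T^*$ and admissible $t$,
$$e_\xi(w^\sigma(t,\alpha))=w^\sigma(t,\mu^\sigma_\xi(\alpha)).\tag{6}$$
Indeed the left side has $\lambda=\mu^\sigma_\xi(\alpha)$ and, by (5), $\rho=t$. For $t\ne0$ use (i) if $\mu^\sigma_\xi(\alpha)<\omega_1$ and (ii) otherwise. The case $t=0$ follows by continuity in $t$.

**Step 3: if a sign survives uncountably often, it is fixed on a club.** Let $N^\sigma_\xi=\{\alpha\in T:\mu^\sigma_\xi(\alpha)<\omega_1\}$, the levels of whiskers not pushed into the arc over $\omega_1$. We claim: if $\xi\ge\xi_1$ and $N^\sigma_\xi$ is uncountable, then $\mu^\sigma_\xi(\delta)=\delta$ for all $\delta$ in a club subset of $T$.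

As $\mu^\sigma_\xi$ is continuous at $\omega_1$ with $\mu^\sigma_\xi(\omega_1)=\omega_1$, for each $\beta<\omega_1$ there is $\varphi(\beta)<\omega_1$ with $\mu^\sigma_\xi(\alpha)>\beta$ for all $\alpha\in T$, $\alpha>\varphi(\beta)$. By (C1)–(C3) there is a club of limit ordinals $\delta<\omega_1$ such that $\sup(N^\sigma_\xi\cap\delta)=\delta$, $\mu^\sigma_\xi(\alpha)<\delta$ for $\alpha\in N^\sigma_\xi\cap\delta$, and $\varphi(\beta)<\delta$ for $\beta<\delta$. Each such $\delta$ is in $T$, as a limit point of $N^\sigma_\xi\subseteq T$. Let $\alpha\to\delta$ within $N^\sigma_\xi\cap\delta$. Then $\mu^\sigma_\xi(\alpha)<\delta$, and for each $\beta<\delta$ we have $\mu^\sigma_\xi(\alpha)>\beta$ once $\alpha>\varphi(\beta)$. So $\mu^\sigma_\xi(\alpha)\to\delta$, and by continuity $\mu^\sigma_\xi(\delta)=\delta$.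

**Step 4: survival is monotone in $\xi$.** If $\xi\ge\xi_1$, $\delta\in T$ and $\mu^\sigma_\xi(\delta)=\delta$, then by (6) all $w^\sigma(t,\delta)$ with $t$ admissible are in $E_\xi\subseteq E_\eta$ for $\eta\ge\xi$. So $e_\eta$ fixes them and $\mu^\sigma_\eta(\delta)=\delta$, that is, $\delta\in N^\sigma_\eta$. With Step 3: if $N^\sigma_\xi$ is uncountable, then $N^\sigma_\eta$ is uncountable for all $\eta\ge\xi$.

**Step 5: either some $E_\xi$ is bad, or one sign always collapses.** If for some $\xi\ge\xi_1$ both $N^-_\xi$ and $N^+_\xi$ are uncountable, then by Step 3, for all $\delta$ in the intersection of two clubs, $\mu^\pm_\xi(\delta)=\delta$ and so by (6) $w^\pm(t,\delta)\in E_\xi$ for all admissible $t$. Then $E_\xi$ is bad, and we are done. Suppose this never happens. If for each sign $\sigma$ some $N^\sigma_{\xi_\sigma}$ with $\xi_\sigma\ge\xi_1$ were uncountable, then by Step 4 both would be uncountable at the larger of $\xi_-,\xi_+$. So there is a sign $\sigma$, fixed from now on, with $N^\sigma_\xi$ countable for all $\xi\ge\xi_1$. Choosing $\alpha(\xi)<\omega_1$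 above all elements of $N^\sigma_\xi$, we get from (6)
$$e_\xi(w^\sigma(t,\alpha))=v(t)\quad\text{for }\alpha\in T,\ \alpha\ge\alpha(\xi),\ \xi\ge\xi_1,\ t\text{ admissible}.\tag{7}$$

**Step 6: contradiction, as in Remark 4.** Let $t_0=\sigma c$ and $p_\alpha=w^\sigma(t_0,\alpha)$ for $\alpha\in T$. First, each $p_\alpha$ is in some $E_\xi$. By (P2) applied to the countably many clopen sets $U_\beta$, $\beta\le\alpha$, there is $\xi(\alpha)\ge\xi_1$ with $e_\eta^{-1}(U_\beta)=U_\beta$ for $\beta\le\alpha$ and $\eta\ge\xi(\alpha)$. Since $p_\alpha\in U_\alpha$ and $p_\alpha\notin U_\beta$ for $\beta<\alpha$, the same holds for $e_{\xi(\alpha)}(p_\alpha)$, so $\lambda(e_{\xi(\alpha)}(p_\alpha))=\alpha$. By (5) its height is $t_0\ne0$, so (i) gives $e_{\xi(\alpha)}(p_\alpha)=p_\alpha$, that is, $p_\alpha\in E_{\xi(\alpha)}$.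

By (C1)–(C3) there is a limit ordinal $\delta\in T$, $\delta>\xi_1$, with $\sup(T\cap\delta)=\delta$, $\xi(\alpha)<\delta$ for $\alpha\in T\cap\delta$, and $\alpha(\xi)<\delta$ for $\xi_1\le\xi<\delta$. Then $p_\alpha\in E_{\xi(\alpha)}\subseteq E_\delta$ for $\alpha\in T\cap\delta$. As $p_\alpha\to p_\delta$ when $\alpha\to\delta$ in $T\cap\delta$, and $E_\delta$ is closed, $p_\delta\in E_\delta$. By Step 1, $v(t_0)=e_\delta(v(t_0))\in E_\delta$. These two points differ, since $\lambda(p_\delta)=\delta<\omega_1=\lambda(v(t_0))$. By (P3) there is $\xi$ with $\xi_1\le\xi<\delta$ and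
$$e_\xi(p_\delta)\ne e_\xi(v(t_0))=v(t_0).$$
But $\delta\in T$ and $\delta\ge\alpha(\xi)$, so (7) gives $e_\xi(p_\delta)=v(t_0)$. This contradiction proves Lemma 5, and with it Theorem A: the class $\mathcal R$ is not stable under retractions. $\square$

## 9. Counterexamples of every uncountable weight

To prove Theorem B(2) we add a disjoint cube $I^\kappa$ to $X$ and to $Y$. We must show that this keeps $X$ inside $\mathcal R$ and $Y$ outside. The empty space counts as a metrizable compactum.

**Lemma 6.** Clopen subsets of members of $\mathcal R$ are in $\mathcal R$.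

**Proof.** Let $\mathcal C$ be the class of compacta all of whose clopen subsets are in $\mathcal R$. It contains the metrizable compacta. It suffices to show that $\mathcal C$ is closed under the limits that define $\mathcal R$. Let $K=\varprojlim_{\xi<\kappa}K_\xi$ be as in Section 3, with all $K_\xi\in\mathcal C$, and let $A\subseteq K$ be clopen. By (P2) there is $\xi$ with $A=e_\xi^{-1}(A)=\pi_\xi^{-1}(A_\xi)$, where $A_\xi=s_\xi^{-1}(A)$ is clopen in $K_\xi$. For $\eta\ge\xi$ let $A_\eta=(r^\eta_\xi)^{-1}(A_\xi)$. This is clopen in $K_\eta$, so $A_\eta\in\mathcal R$. The sets $A_\eta$ with the restricted bonding maps form a continuous sequence with limit $A$, because each $A_\eta$, and $A$ itself, is the full preimage of $A_\xi$. Let $\xi\le\zeta\le\eta$ and let $j$ be any right inverse of $r^\eta_\zeta$. If $p\in A_\zeta$, then $r^\eta_\xi(j(p))=r^\zeta_\xi r^\eta_\zeta(j(p))=r^\zeta_\xi(p)\in A_\xi$, so $j(p)\in A_\eta$. Hence the restricted bonding maps are retractions, and $A\in\mathcal R$. $\square$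

**Lemma 7.** If $M$ is a metrizable compactum and $\kappa$ is an infinite cardinal, then $M\sqcup I^\kappa\in\mathcal R$.

**Proof.** By induction on $\kappa$. We have $M\sqcup I^\kappa=\varprojlim_{\xi<\kappa}(M\sqcup I^\xi)$, with bonding maps the identity on $M$ together with coordinate projections. The sequence is continuous since $I^\gamma=\varprojlim_{\xi<\gamma}I^\xi$ for limit $\gamma$, and extending points by $0$ gives right inverses. For finite $\xi$ the space $M\sqcup I^\xi$ is metrizable. For infinite $\xi<\kappa$ it is homeomorphic to $M\sqcup I^{|\xi|}$ with $|\xi|<\kappa$ infinite, and so it is in $\mathcal R$ by induction. $\square$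

**Proof of Theorem B(2).** Let $\kappa\ge\aleph_1$. Extending the bonding maps and right inverses of Section 6 by the identity of $I^\kappa$, we get
$$X_n\sqcup I^\kappa=\varprojlim_{\delta<\omega_1}(X_n^\delta\sqcup I^\kappa),\qquad X\sqcup I^\kappa=\varprojlim_n(X_n\sqcup I^\kappa),$$
limits of continuous sequences of retractions. For $\delta<\omega_1$ the space $X_n^\delta$ is metrizable, so $X_n^\delta\sqcup I^\kappa\in\mathcal R$ by Lemma 7. Hence $X_n\sqcup I^\kappa\in\mathcal R$ for all $n$, and $X\sqcup I^\kappa\in\mathcal R$. This space retracts onto $Y\sqcup I^\kappa$ by $e\sqcup\mathrm{id}$. Both spaces have weight $\kappa$, because $I^\kappa$ has weight $\kappa$ and $X,Y$ have weight $\aleph_1\le\kappa$. Finally, $Y\sqcup I^\kappa\notin\mathcal R$ by Lemma 6, because its clopen subset $Y$ is not in $\mathcal R$. $\square$
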